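\title{A consistent fifth Tukey type for the weakly compact sets of a separable Banach space}

\begin{abstract}
For a Banach space $X$ let $\mathcal K(B_X)$ be the family of weakly compact subsets of the closed unit ball, ordered by inclusion. Under analytic determinacy, if $X$ is separable then $\mathcal K(B_X)$ is Tukey equivalent to a singleton, to $\omega^\omega$, to $\mathcal K(\mathbb Q)$ or to $[\mathfrak c]^{<\omega}$. We show that this classification is not provable in ZFC. To every infinite coanalytic set $E\subset 2^\omega$ we attach a separable space $X_E$ with a $1$-unconditional basis such that $\mathcal K(B_{X_E})$ is Tukey equivalent to $([E]^{<\omega})^\omega$. If $|E|=\omega_1<\mathfrak c$, which happens after adding $\omega_2$ Cohen reals to $L$, this type lies strictly between $\mathcal K(\mathbb Q)$ and $[\mathfrak c]^{<\omega}$.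
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real Banach space with closed unit ball $B_X$, and let $\mathcal K(B_X)$ be the family of all weakly compact subsets of $B_X$, ordered by inclusion. The space $X$ is reflexive exactly when $B_X$ itself belongs to $\mathcal K(B_X)$, so that one weakly compact set contains all the others. For non-reflexive $X$ one can ask how complicated a family of weakly compact sets must be in order to absorb every weakly compact subset of the ball. Tukey equivalence makes this question precise.

A partially ordered set is \emph{directed} if any two of its elements have a common upper bound, and a subset $C$ of it is \emph{cofinal} if every element lies below some element of $C$. Two directed sets $P$ and $Q$ are \emph{Tukey equivalent}, written $P\equiv_T Q$, if they are order isomorphic to cofinal subsets of a third directed set. The family $\mathcal K(B_X)$ is directed, because a union of two weakly compact sets is weakly compact. It will be compared with $\omega^\omega$, ordered pointwise (here $\omega=\{0,1,2,\dots\}$); with the family $\mathcal K(\mathbb Q)$ of compact subsets of the rational numbers, ordered by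 inclusion; and with the family $[\mathfrak c]^{<\omega}$ of finite subsets of the continuum $\mathfrak c$, ordered by inclusion. The following results are known.
\begin{enumerate}
\item[(a)] $\mathcal K(B_X)$ is Tukey equivalent to a singleton if and only if $X$ is reflexive.
\item[(b)] Assuming the axiom of analytic determinacy, for every separable $X$ the set $\mathcal K(B_X)$ is Tukey equivalent to a singleton, to $\omega^\omega$, to $\mathcal K(\mathbb Q)$, or to $[\mathfrak c]^{<\omega}$.
\item[(c)] In ZFC, the same four-case classification holds for every separable $X$ whose dual is norm-separable; in that case $\mathcal K(B_X)$ is never Tukey equivalent to $[\mathfrak c]^{<\omega}$.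
\item[(d)] In ZFC, the same four-case classification holds for every separable $X$ not containing $\ell^1$.
\end{enumerate}
This paper answers the following question, posed by Avil\'es, Plebanek and Rodr\'iguez \cite{APR}.
\begin{quote}
Is it consistent with ZFC that there is a non-reflexive separable Banach space $X$ such that $\mathcal K(B_X)$ is Tukey equivalent neither to $\omega^\omega$, nor to $\mathcal K(\mathbb Q)$, nor to $[\mathfrak c]^{<\omega}$?
\end{quote}
By (c) and (d) such a space has non-separable dual and contains $\ell^1$. Since (c) and (d) dispense with determinacy for two large classes of spaces, one might guess that the axiom can be removed from (b) altogether. A non-separable example points the other way. For an infinite set $\Gamma$, the family $\mathcal K(B_{\ell^1(\Gamma)})$ is Tukey equivalent to the product $([\Gamma]^{<\omega})^\omega$, ordered coordinatewise (Proposition~\ref{prop:l1}). For $\Gamma=\omega_1$ this is the directed set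
\[
\Lambda=([\omega_1]^{<\omega})^{\omega},
\]
which turns out to be of none of the four types when $\omega_1<\mathfrak c$. A separable space has no room for $\omega_1$ independent coordinates, but a space with a basis indexed by the binary tree has $\mathfrak c$ branches. If a prescribed set $E$ of branches can be made to play the role of $\Gamma$, then the type depends on $|E|$. We do this for coanalytic $E$, and the answer to the question is yes.

To compare types that are not equivalent we use the Tukey order. A map $f\colon P\to Q$ between directed sets is a \emph{Tukey map} if the preimage of every bounded set is bounded (bounded always means bounded above), and $P\le_T Q$ means that such a map exists. The relation $\le_T$ is transitive, and by a theorem of Tukey (1940; see \cite{Tod}), $P\equiv_TQ$ if and only if $P\le_TQ$ and $Q\le_TP$. A subset of the Cantor space $2^\omega$ is \emph{perfect} if it is nonempty, closed and without isolated points, and \emph{thin} if it has no perfect subset. Analytic and coanalytic sets are recalled in Section~\ref{sec:space}. All three theorems below are theorems of ZFC.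

\begin{theorem}\label{thm:space}
Let $E\subset 2^\omega$ be an infinite coanalytic set. There is a separable Banach space $X_E$ with a normalized $1$-unconditional basis such that
\[
\mathcal K(B_{X_E})\equiv_T([E]^{<\omega})^\omega .
\]
This type is $\omega^\omega$ if $|E|=\omega$, it is $\Lambda$ if $|E|=\omega_1$, and it is $[\mathfrak c]^{<\omega}$ if $|E|=\mathfrak c$; no other cardinalities occur.
\end{theorem}

\begin{theorem}\label{thm:lambda}
We have $\mathcal K(\mathbb Q)\le_T\Lambda\le_T[\mathfrak c]^{<\omega}$ and $\Lambda\not\le_T\mathcal K(\mathbb Q)$. If $\omega_1<\mathfrak c$, then $[\mathfrak c]^{<\omega}\not\le_T\Lambda$, so that $\Lambda$ lies strictly between $\mathcal K(\mathbb Q)$ and $[\mathfrak c]^{<\omega}$.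
\end{theorem}

\begin{theorem}\label{thm:answer}
Suppose that $\omega_1<\mathfrak c$ and that $E\subset2^\omega$ is a coanalytic set with $|E|=\omega_1$. Then $E$ is thin, the space $X_E$ of Theorem~\ref{thm:space} is not reflexive, $\mathcal K(B_{X_E})\equiv_T\Lambda$, and $\Lambda$ is Tukey equivalent to none of a singleton, $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$. The hypothesis holds whenever $\omega_1^{L[a]}=\omega_1<\mathfrak c$ for some real $a$; for example, in the extension of $L$ by $\omega_2$ Cohen reals.
\end{theorem}

Thus a space as in the question exists consistently, relative to ZFC, and the classification (b) is not provable in ZFC. There is no conflict with (b): the two results together say that the hypothesis of Theorem~\ref{thm:answer} fails under analytic determinacy.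

Section~\ref{sec:model} treats $\ell^1(\Gamma)$ and isolates the three properties that a separable substitute needs. The space $X_E$ is built in Section~\ref{sec:space}, the three properties are proved in Sections~\ref{sec:reflexive} and~\ref{sec:wc}, and Theorem~\ref{thm:space} follows in Section~\ref{sec:type}. Section~\ref{sec:lambda}, on $\Lambda$, uses only Lemma~\ref{lem:tukey}, and Section~\ref{sec:answer} completes the proof of Theorem~\ref{thm:answer}.

\section{Tukey maps and the model space $\ell^1(\Gamma)$}\label{sec:model}

\begin{lemma}\label{lem:tukey}
Let $P,Q$ be directed sets, $\kappa$ a cardinal and $\Gamma$ an infinite set.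
\begin{enumerate}
\item[(i)] If $g\colon Q\to P$ is monotone and has cofinal range, then $P\le_TQ$.
\item[(ii)] If $|P|\le\kappa$, then $P\le_T[\kappa]^{<\omega}$.
\item[(iii)] $P$ is Tukey equivalent to a singleton if and only if it has a largest element.
\item[(iv)] $[\Gamma]^{<\omega}\le_T([\Gamma]^{<\omega})^\omega$.
\item[(v)] $([\Gamma]^{<\omega})^\omega$ is Tukey equivalent to $\omega^\omega$ if $|\Gamma|=\omega$, and to $[\mathfrak c]^{<\omega}$ if $|\Gamma|=\mathfrak c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $p\in P$ choose $f(p)\in Q$ with $p\le g(f(p))$. If $f(p)\le q$, then $p\le g(q)$; so $g(q)$ bounds the preimage of any set bounded by $q$.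

(ii) Let $j\colon P\to\kappa$ be injective and $f(p)=\{j(p)\}$. The preimage of a family bounded by the finite set $F$ is contained in $j^{-1}(F)$, which is finite, hence bounded in the directed set $P$.

(iii) A singleton is below every directed set, and $P$ is below a singleton if and only if $P$ is bounded in itself.

(iv) Send $F$ to the constant sequence $(F,F,\dots)$. If this sequence is below $(G_m)_m$, then $F\subset G_0$.

(v) For $\Gamma=\omega$, the sequences of initial segments $\{0,\dots,n-1\}$ form a cofinal subset of $([\omega]^{<\omega})^\omega$ isomorphic to $\omega^\omega$. For $|\Gamma|=\mathfrak c$ use (iv) in one direction, and (ii) with $\mathfrak c^\omega=\mathfrak c$ in the other.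
\end{proof}

We use three standard facts on weak compactness. \emph{Eberlein--\v Smulian theorem}: a subset of a Banach space is relatively weakly compact if and only if each of its sequences has a weakly convergent subsequence. \emph{Schur's theorem}: weakly convergent sequences in $\ell^1$ converge in norm; with the previous fact, relatively weakly compact subsets of $\ell^1$ are relatively norm compact. \emph{Grothendieck's lemma} \cite[Ch.~XIII]{Die}: if $M\subset X$ and for every $\varepsilon>0$ there is a weakly compact set $K_\varepsilon$ with $M\subset K_\varepsilon+\varepsilon B_X$, then $M$ is relatively weakly compact.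

The next computation is the model for the proof of Theorem~\ref{thm:space}. For a function $u$ on a set $\Gamma$ and $D\subset\Gamma$, let $P_Du$ be the function equal to $u$ on $D$ and to $0$ elsewhere, and let $e_\gamma$ be the indicator function of $\{\gamma\}$.

\begin{proposition}\label{prop:l1}
For every infinite set $\Gamma$, $\mathcal K(B_{\ell^1(\Gamma)})\equiv_T([\Gamma]^{<\omega})^\omega$. In particular $\mathcal K(B_{\ell^1})\equiv_T\omega^\omega$ and $\mathcal K(B_{\ell^1(\omega_1)})\equiv_T\Lambda$.
\end{proposition}

\begin{proof}
A sequence in $\ell^1(\Gamma)$ lives on a countable set of coordinates, so Schur's theorem applies to it, and the weakly compact subsets of $\ell^1(\Gamma)$ are the norm compact ones. For $G=(G_m)_m\in([\Gamma]^{<\omega})^\omega$ put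
\[
\Psi(G)=\{u\in B_{\ell^1(\Gamma)}:\|P_{\Gamma\setminus G_m}u\|\le2^{-m}\text{ for all }m\},\qquad
\Phi(G)=\{0\}\cup\{2^{-m}e_\gamma:m\in\omega,\ \gamma\in G_m\}.
\]
The set $\Psi(G)$ is closed and lies within $2^{-m}$ of the unit ball of the finite-dimensional space $\ell^1(G_m)$ for each $m$, so it is compact. The map $\Psi$ is monotone. Given a compact $K$ and $m$, cover $K$ by finitely many balls of radius $2^{-m}$ with finitely supported centers and let $G_m$ be the union of the supports; if $u\in K$ lies in the ball with center $v$, then $\|P_{\Gamma\setminus G_m}u\|=\|P_{\Gamma\setminus G_m}(u-v)\|\le2^{-m}$. So $K\subset\Psi(G)$, and Lemma~\ref{lem:tukey}(i) gives $\mathcal K(B_{\ell^1(\Gamma)})\le_T([\Gamma]^{<\omega})^\omega$.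

The set $\Phi(G)$ is compact, since every ball around $0$ contains all but finitely many of its points. For compact $K$ the set $H_m=\{\gamma:2^{-m}e_\gamma\in K\}$ is finite, because the vectors $2^{-m}e_\gamma$ are at mutual distance $2^{1-m}$. If $\Phi(G)\subset K$, then $G_m\subset H_m$ for all $m$. Hence $\Phi$ is a Tukey map.
\end{proof}

The proof uses three properties of the points $\gamma\in\Gamma$: the vectors of the ball supported on finitely many points form a weakly compact set; a weakly compact set has mass above a given $\delta>0$ at only finitely many points; and a weakly compact set is, up to $\varepsilon$, supported on finitely many points. The countable power appears because the last two statements are used at every scale $2^{-m}$. In $X_E$ the points are replaced by the branches of the binary tree that belong to $E$, and the three properties become Corollary~\ref{cor:ball}, Lemma~\ref{lem:heavy} and Lemma~\ref{lem:main}. Different branches must interact as in $\ell^1$, a branch in $E$ must span a reflexive subspace, and a branch outside $E$ must be unable to carry a weakly compact set of non-vanishing mass. The difficulty is that the norm sees only finite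 subsets of the tree, while membership in $E$ is a property of the whole branch.

\section{The space $X_E$}\label{sec:space}

\subsection*{Trees}
Let $\Sigma=2^{<\omega}$ be the set of finite $0$--$1$ sequences, called \emph{nodes}; $|t|$ is the length of $t$, and $t\le r$ means that $r$ extends $t$. A \emph{chain} is a set of pairwise comparable nodes, an \emph{antichain} a set of pairwise incomparable nodes. The restriction of a finite or infinite sequence $x$ to its first $n$ terms is $x{\upharpoonright}n$. For $x\in2^\omega$, $G\subset2^\omega$, $t\in\Sigma$ and $N,h\in\omega$ put
\begin{gather*}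
\operatorname{br}(x)=\{x{\upharpoonright}n:n\in\omega\},\qquad \operatorname{br}_N(x)=\{x{\upharpoonright}n:n\ge N\},\qquad \operatorname{br}(G)=\bigcup_{x\in G}\operatorname{br}(x),\\
\operatorname{cone}(t)=\{r\in\Sigma:t\le r\},\qquad [t]=\{x\in2^\omega:x{\upharpoonright}|t|=t\},
\end{gather*}
and let $\Sigma_{\le h}$ and $\Sigma_{\ge N}$ be the sets of nodes of length at most $h$ and at least $N$. The node $\sigma_i(x)=(x{\upharpoonright}i)^\frown(1-x(i))$ leaves the branch of $x$ at position $i$, and its cone is the $i$th \emph{side cone} of $x$. For $i<j$ the nodes above $\sigma_i(x)$ have $1-x(i)$ at position $i$ and the nodes above $\sigma_j(x)$ have $x(i)$ there, so nodes in different side cones of $x$ are incomparable. We use K\"onig's lemma: an infinite, finitely branching tree of finite sequences has an infinite branch.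

A set $A\subset2^\omega$ is \emph{analytic} if it is the projection of a closed subset of $2^\omega\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. Equivalently, $A$ is analytic if there is a set $R$ of pairs $(t,s)\in2^n\times\omega^n$, $n\in\omega$, closed under restriction, such that
\begin{equation}\label{eq:tree}
x\in A\iff \text{there is } z\in\omega^\omega\text{ with }(x{\upharpoonright}n,z{\upharpoonright}n)\in R\text{ for all }n .
\end{equation}
Such a $z$ is a \emph{witness} for $x$. From now on $E\subset2^\omega$ is coanalytic, $A=2^\omega\setminus E$, and $R$ is fixed as in \eqref{eq:tree}. The space $X_E$ depends on $R$; every statement below holds for every choice of $R$.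

\subsection*{Chains on which the norm may add}
We single out the finite chains along which the norm will be allowed to behave like the $\ell^1$ norm. A chain of $k$ nodes can test an initial piece $s$ of a witness. If every $s$ were allowed, a branch $x\in E$ might pass the test at every length with incompatible pieces $s$, because $\omega^{<\omega}$ is infinitely branching. So the chain itself must bound $s$, and we let it do so by the lengths of its nodes.

\begin{definition}\label{def:C}
A finite chain $\{t_0<\dots<t_{k-1}\}$ with $k\ge1$ is \emph{short} if $k\le|t_0|+1$. It is \emph{witnessed} if there is $s\in\omega^{k-1}$ such that $s(i)\le|t_i|$ for all $i<k-1$ and $(t_{k-1}{\upharpoonright}(k-1),s)\in R$; this makes sense because $|t_{k-1}|\ge k-1$. Let $\mathcal C$ consist of the empty set, the short chains and the witnessed chains.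
\end{definition}

Singletons are short. The witnessed chains separate $A$ from $E$; the short chains do not depend on $E$ and will give reflexivity along the branches in $E$.

\begin{lemma}\label{lem:dichotomy}
Let $x\in2^\omega$. Then $x\in A$ if and only if there is an infinite set $Z\subset\operatorname{br}(x)$ all of whose finite subsets are in $\mathcal C$.
\end{lemma}

\begin{proof}
Let $z$ be a witness for $x\in A$ and take any $Z=\{t_0<t_1<\cdots\}\subset\operatorname{br}(x)$ with $|t_i|\ge z(i)$ for all $i$. For $k_0<\dots<k_j$ we have $k_i\ge i$, so $z(i)\le|t_i|\le|t_{k_i}|$, and $(t_{k_j}{\upharpoonright}j,z{\upharpoonright}j)=(x{\upharpoonright}j,z{\upharpoonright}j)\in R$. So $\{t_{k_0},\dots,t_{k_j}\}$ is witnessed by $z{\upharpoonright}j$.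

Conversely, let $Z=\{t_0<t_1<\cdots\}\subset\operatorname{br}(x)$ have all its finite subsets in $\mathcal C$. Let $T$ be the set of all $s\in\omega^n$, $n\in\omega$, with $s(i)\le|t_i|$ for $i<n$ and $(x{\upharpoonright}n,s)\in R$. It is closed under restriction and finitely branching. For $k>|t_0|+1$ the chain $\{t_0,\dots,t_{k-1}\}$ is not short, so it is witnessed by some $s$ of length $k-1$, and $s\in T$. Thus $T$ is infinite, and an infinite branch of $T$ is a witness for $x$.
\end{proof}

\begin{example}\label{ex:dyadic}
Let $E=\mathbb D$ be the countable set of eventually zero sequences. Let $R$ consist of the pairs $(t,s)\in2^n\times\omega^n$ such that for every $i<n$ we have $s(i)\ge i$, and $t(s(i))=1$ if $s(i)<n$. Then $z$ is a witness for $x$ if and only if $z(i)\ge i$ and $x(z(i))=1$ for all $i$, so \eqref{eq:tree} holds with $A$ the set of sequences with infinitely many ones. For $x\in A$ the least witness gives the position of the first $1$ at or after $i$; the longer the runs of zeros in $x$, the sparser the set $Z$ built in the proof of Lemma~\ref{lem:dichotomy}. Now let $x(i)=0$ for all $i\ge p$, and let $\{t_0<\dots<t_{k-1}\}\subset\operatorname{br}(x)$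 be witnessed by $s$, with $k-1>p$. As $s(p)\ge p$, we have $x(s(p))=0$, which forces $s(p)\ge k-1$ and hence $k\le|t_p|+1$. The witness can postpone its promise of a further $1$, but only up to the length of $t_p$. So along this branch every member of $\mathcal C$ with more than $p+1$ elements satisfies $k\le|t_p|+1$, and no infinite $Z$ survives.
\end{example}

The norm will add not only coordinates but whole blocks, so we pass from chains to sequences of sets.

\begin{definition}\label{def:adm}
A finite or infinite sequence $(D_i)$ of pairwise disjoint subsets of $\Sigma$ is \emph{admissible} if every finite chain $C\subset\bigcup_iD_i$ with $|C\cap D_i|\le1$ for all $i$ belongs to $\mathcal C$. Such a chain $C$ is called a \emph{selector} of $(D_i)$.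
\end{definition}

\begin{enumerate}
\item[(A1)] \emph{If $(D_i)$ is admissible and $D_i'\subset D_i$, then $(D'_i)$ and its subsequences are admissible.} By disjointness, a selector of the smaller family is a selector of $(D_i)$.
\item[(A2)] \emph{Any $d$ disjoint subsets of $\Sigma_{\ge d}$ form an admissible sequence.} A selector has at most $d$ elements, each of length at least $d$, so it is empty or short.
\item[(A3)] \emph{If nodes from different $D_i$ are always incomparable, then $(D_i)$ is admissible.} A selector has at most one element.
\end{enumerate}

\subsection*{The norm}
Let $\theta=\frac12$. Let $c_{00}(\Sigma)$ be the space of finitely supported real functions on $\Sigma$, with unit vectors $e_t$ and coordinate functionals $e_t^*$. A linear functional $f$ on $c_{00}(\Sigma)$ is determined by its coefficients $f(e_t)$; its support is $\operatorname{supp}f=\{t:f(e_t)\ne0\}$, and $fP_D$ is its restriction to $D\subset\Sigma$. Let $W_0=\{0\}\cup\{\pm e_t^*:t\in\Sigma\}$, and let $W_{n+1}$ consist of $W_n$ and all functionals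
\[
\theta(f_1+\dots+f_d)\quad\text{with } f_1,\dots,f_d\in W_n\text{ and }(\operatorname{supp}f_i)_{i=1}^d\text{ admissible}.
\]
Put $W=\bigcup_nW_n$ and $\|u\|=\sup_{f\in W}f(u)$ for $u\in c_{00}(\Sigma)$, and let $X=X_E$ be the completion.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(i)] Every $f\in W$ is finitely supported with $|f(e_t)|\le1$. The set $W$ is closed under restrictions $f\mapsto fP_D$, under changing the signs of any of the coefficients, and under forming $\theta(f_1+\dots+f_d)$ when $(\operatorname{supp}f_i)_{i=1}^d$ is admissible.
\item[(ii)] $(e_t)_{t\in\Sigma}$ is a normalized $1$-unconditional basis of $X$. In particular $X$ is separable, its elements are functions on $\Sigma$, and $\|P_Du\|\le\|u\|$ for $u\in X$ and $D\subset\Sigma$.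
\item[(iii)] For $u\in X$ and $D\subset\Sigma$, $\|P_Du\|=\sup\{f(u):f\in W,\ \operatorname{supp}f\subset D\}$.
\item[(iv)] If $(D_i)_{i=1}^d$ is admissible and $u\in X$, then
\begin{equation}\label{eq:lower}
\|u\|\ge\theta\sum_{i=1}^d\|P_{D_i}u\| .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We show by induction that each $W_n$ has the first three properties. Let $f=\theta\sum_if_i\in W_{n+1}$. The supports of the $f_i$ are disjoint, so $|f(e_t)|\le\theta$, and a change of signs of $f$ is a change of signs of each $f_i$, which keeps the supports. Also $fP_D=\theta\sum_if_iP_D$, and the new supports are admissible by (A1). The last property holds because the $W_n$ increase.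

(ii) By (i), $\max_t|u(t)|\le\|u\|\le\sum_t|u(t)|$, so $\|\cdot\|$ is a norm and $\|e_t\|=1$. Let $|u|\le|v|$ pointwise and $f\in W$. Then $f(u)\le\sum_t|f(e_t)||v(t)|=f'(v)$, where $f'\in W$ is $f$ with suitably changed signs; so $\|u\|\le\|v\|$. Hence each $P_D$ extends to an operator of norm at most $1$ on $X$. If $u\in X$, $v\in c_{00}(\Sigma)$ and $F\supset\operatorname{supp}v$ is finite, then $\|u-P_Fu\|=\|P_{\Sigma\setminus F}(u-v)\|\le\|u-v\|$. So $P_Fu\to u$ as the finite set $F$ increases.

(iii) By density $\|v\|=\sup_{f\in W}f(v)$ for all $v\in X$. Take $v=P_Du$ and note that $f(P_Du)=(fP_D)(u)$.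

(iv) If $f_i\in W$ and $\operatorname{supp}f_i\subset D_i$, then $\theta\sum_if_i\in W$ by (A1), so $\|u\|\ge\theta\sum_if_i(u)$. Take suprema and use (iii).
\end{proof}

Inequality \eqref{eq:lower} holds for blocks $P_{D_i}u$ and not only for coordinates; this is the purpose of the recursion. The next lemma is the only way in which weak compactness of a given set is ever exploited.

\begin{lemma}\label{lem:schur}
Let $(D_k)_{k\in\omega}$ be admissible and let $f_k\in W$ with $\operatorname{supp}f_k\subset D_k$. If $K\subset X$ is relatively weakly compact, then $\sup_{u\in K}|f_k(u)|\to0$.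
\end{lemma}

\begin{proof}
For all $d$ and all signs, $\theta\sum_{k\le d}\pm f_k\in W$. Hence $\theta\sum_{k\le d}|f_k(v)|\le\|v\|$, and $v\mapsto(f_k(v))_k$ is a bounded operator $X\to\ell^1$. The image of $K$ is relatively weakly compact, hence relatively norm compact, and the $k$th coordinates of the elements of a norm compact subset of $\ell^1$ tend to $0$ uniformly.
\end{proof}

\begin{remark}\label{rem:l1}
If $(\{t_k\})_{k\in\omega}$ is admissible, then \eqref{eq:lower} gives $\theta\sum_k|c_k|\le\|\sum_kc_ke_{t_k}\|\le\sum_k|c_k|$, so $(e_{t_k})$ spans a copy of $\ell^1$. This applies to every infinite antichain, by (A3), and to the set $Z\subset\operatorname{br}(x)$ of Lemma~\ref{lem:dichotomy} when $x\in A$. Thus $X_E$ always contains $\ell^1$, as (d) requires of a counterexample, and is never reflexive.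
\end{remark}

\section{Branches in $E$ span reflexive subspaces}\label{sec:reflexive}

For $x\in2^\omega$ let $X_x$ be the closed linear span of $\{e_t:t\in\operatorname{br}(x)\}$.

\begin{proposition}\label{prop:reflexive}
If $x\in E$, then $X_x$ is reflexive and the sequence $(e_{x{\upharpoonright}n})_n$ is weakly null.
\end{proposition}

To recognize weakly null sequences we embed $X_x$ in $C(\Omega)$ for a compact set $\Omega$ of functionals; there a bounded sequence is weakly null as soon as it is pointwise null, by the Riesz representation theorem and dominated convergence. The set $W$ is not compact, so we must understand pointwise limits of its members. Such a limit could be an infinite sum: for $x\in A$ and $Z$ as in Lemma~\ref{lem:dichotomy}, the functional $\theta\sum_{t\in Z}e_t^*$ is one. For $x\in E$ the same lemma excludes infinite sums.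

\begin{proof}
Let $W_x=\{f\in W:\operatorname{supp}f\subset\operatorname{br}(x)\}$, and let $\Omega$ be its closure in the compact metrizable space $[-1,1]^{\operatorname{br}(x)}$ of coefficient sequences. The inequality $|f(u)|\le\|u\|$ for finitely supported $u\in X_x$ passes to pointwise limits, so each $f\in\Omega$ is a functional of norm at most $1$ on $X_x$. For $u\in X_x$ the function $f\mapsto f(u)$ is continuous on $\Omega$: this is immediate for finitely supported $u$, and in general it is a uniform limit of such functions. By Lemma~\ref{lem:norm}(iii), $X_x$ embeds isometrically in $C(\Omega)$.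

\emph{Step 1. Every nonzero $f\in\Omega$ is either $\pm e_t^*$ or $\theta\sum_{j=1}^dg_j$ with $d$ finite and $g_j\in\Omega$ disjointly supported.} Let $f^n\in W_x$ converge pointwise to $f$, and let $S=\operatorname{supp}f$. Each $q\in S$ lies in $\operatorname{supp}f^n$ for large $n$. If infinitely many $f^n$ are in $W_0$, then along these $f^n=\pm e_q^*$ eventually for any $q\in S$, so $f=\pm e_q^*$. Otherwise we may assume $f^n=\theta\sum_if^n_i$ with $f_i^n\in W$ and $(\operatorname{supp}f_i^n)_i$ admissible; by disjointness $f^n_i\in W_x$. Since $S$ is countable, a diagonal argument gives a subsequence along which, for all $q,q'\in S$, the statement ``$q$ and $q'$ lie in the support of the same summand of $f^n$'' is eventually true or eventually false. Write $q\sim q'$ in the first case. This is an equivalence relation on $S$; it is transitive because the supports of the summands are disjoint. Suppose there are infinitely many classes and let $Z\subset S$ be an infinite set of pairwise inequivalent nodes. A finite $Z'\subset Z$ is a chain, and for large $n$ it is a selector of $(\operatorname{supp}f^n_i)_i$; so $Z'\in\mathcal C$. By Lemma~\ref{lem:dichotomy}, $x\in A$,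 a contradiction. So there are finitely many classes $S_1,\dots,S_d$. Fix $q_j\in S_j$ and, for large $n$, let $f^n_{(j)}$ be the summand of $f^n$ whose support contains $q_j$. For $q\in S_j$ we have $f^n(e_q)=\theta f^n_{(j)}(e_q)$ for large $n$. Hence the functionals $f^n_{(j)}P_{S_j}\in W_x$ converge pointwise to $g_j=\theta^{-1}fP_{S_j}$, so $g_j\in\Omega$ and $f=\theta\sum_jg_j$.

\emph{Step 2. For $f\in\Omega$, the norm of $fP_{\operatorname{br}_N(x)}$ in $X_x^*$ tends to $0$ as $N\to\infty$.} For every $m$ we can write $f=c+\theta^m\sum_{i=1}^\ell g_i$ with $c$ finitely supported, $\ell$ finite and $g_i\in\Omega$ disjointly supported. For $m=0$ take $c=0$ and $g_1=f$. To pass from $m$ to $m+1$, discard the $g_i$ that are $0$, move the terms $\theta^mg_i$ with $g_i=\pm e_t^*$ into $c$, and split the others by Step~1. Fix $m$, and let $N\ge\ell$ exceed the lengths of all nodes in $\operatorname{supp}c$. The sets $D_i=\operatorname{supp}g_i\cap\operatorname{br}_N(x)$ are admissible by (A2). For finitely supported $u\in X_x$, \eqref{eq:lower} gives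
\[
|f(P_{\operatorname{br}_N(x)}u)|=\theta^m\Big|\sum_{i=1}^\ell g_i(P_{D_i}u)\Big|\le\theta^m\sum_{i=1}^\ell\|P_{D_i}u\|\le\theta^{m-1}\|u\| .
\]
So the norm in question is at most $\theta^{m-1}$ for all large $N$.

\emph{Step 3. A bounded sequence $(v_n)$ in $X_x$ with $v_n(t)\to0$ for every $t$ is weakly null.} Let $M=\sup_n\|v_n\|$ and $f\in\Omega$. For each $N$, $|f(v_n)|\le\sum_{i<N}|v_n(x{\upharpoonright}i)|+M\|fP_{\operatorname{br}_N(x)}\|$, so $f(v_n)\to0$ by Step~2. Thus $(v_n)$ is bounded and pointwise null in $C(\Omega)$, hence weakly null there, and by the Hahn--Banach theorem weakly null in the subspace $X_x$. This applies to $v_n=e_{x{\upharpoonright}n}$.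

\emph{Step 4. Reflexivity.} Let $(v_n)$ be a sequence in $B_{X_x}$. Passing to a subsequence, $v(t)=\lim_nv_n(t)$ exists for all $t\in\operatorname{br}(x)$. For finite $F\subset\operatorname{br}(x)$ we have $\|\sum_{t\in F}v(t)e_t\|=\lim_n\|P_Fv_n\|\le1$. Suppose the series $\sum_nv(x{\upharpoonright}n)e_{x{\upharpoonright}n}$ diverges. Then there are $\delta>0$ and infinitely many disjoint finite segments $F_i$ of $\operatorname{br}(x)$ such that the blocks $w_i=\sum_{t\in F_i}v(t)e_t$ have norm at least $\delta$. Given $d$, choose $d$ of the segments inside $\Sigma_{\ge d}$. They are admissible by (A2), and \eqref{eq:lower} applied to the sum of the corresponding blocks gives $1\ge\theta d\delta$, which is false for large $d$. So the series converges to some $v\in B_{X_x}$, and $v_n-v$ is weakly null by Step~3. By the Eberlein--\v Smulian theorem the ball $B_{X_x}$, which is weakly closed, is weakly compact.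
\end{proof}

For $G\subset2^\omega$ and $h\in\omega$ put $U(G,h)=\operatorname{br}(G)\cup\Sigma_{\le h}$.

\begin{corollary}\label{cor:ball}
If $G\subset E$ is finite and $h\in\omega$, then $\{u\in B_X:\operatorname{supp}u\subset U(G,h)\}$ is contained in a weakly compact set.
\end{corollary}

\begin{proof}
Partition $U(G,h)$ into $\Sigma_{\le h}$ and sets $D_x\subset\operatorname{br}(x)$, $x\in G$. Then $u=P_{\Sigma_{\le h}}u+\sum_{x\in G}P_{D_x}u$ lies in $B_F+\sum_{x\in G}B_{X_x}$, where $F$ is the finite-dimensional span of $\{e_t:|t|\le h\}$. A finite sum of weakly compact sets is weakly compact.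
\end{proof}

\begin{remark}\label{rem:theta}
Both $\theta<1$ (Step~2) and the short chains (Steps~2 and~4) are needed. If $\theta$ were $1$: any two disjoint subsets of $\Sigma_{\ge1}$ are admissible, since a two-element chain there is short, so by induction $\sum_{t\in F}\pm e_t^*\in W$ for all finite $F\subset\Sigma_{\ge1}$, and the norm would be the $\ell^1$ norm on $\Sigma_{\ge1}$. If only singletons were declared short and $R=\emptyset$, so that $E=2^\omega$, then an admissible sequence inside a branch would have at most one nonempty member, $W_x$ would consist of $0$ and the functionals $\pm\theta^ne_t^*$, and $X_x$ would be $c_0$.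
\end{remark}

\section{Weakly compact subsets of $X_E$}\label{sec:wc}

For $K\in\mathcal K(B_X)$ and $\delta>0$ let
\[
H_\delta(K)=\Big\{x\in2^\omega:\ \sup_{u\in K}\|P_{\operatorname{br}_N(x)}u\|>\delta\ \text{ for all }N\Big\}
\]
be the set of branches on which $K$ keeps mass above $\delta$ arbitrarily far out.

\begin{lemma}\label{lem:heavy}
$H_\delta(K)$ is finite for every $K\in\mathcal K(B_X)$ and $\delta>0$.
\end{lemma}

\begin{proof}
Otherwise, by compactness of $2^\omega$, there are $x_k\in H_\delta(K)$ converging to some $x$, with $x_k\ne x$ and with $m_k=\min\{i:x_k(i)\neq x(i)\}$ strictly increasing. Let $D_k=\operatorname{br}_{m_k+1}(x_k)$. Since $x_k{\upharpoonright}(m_k+1)=\sigma_{m_k}(x)$, the set $D_k$ lies in the $m_k$th side cone of $x$, so $(D_k)$ is admissible by (A3). By Lemma~\ref{lem:norm}(iii) there are $u_k\in K$ and $f_k\in W$ with $\operatorname{supp}f_k\subset D_k$ and $f_k(u_k)>\delta$. This contradicts Lemma~\ref{lem:schur}.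
\end{proof}

The third property asks that a weakly compact set be almost supported on finitely many branches from $E$ and finitely many levels. The following example shows that this fails unless $E$ is thin, and that the obstruction is a measure on $2^\omega$.

\begin{example}\label{ex:perfect}
Suppose $E$ contains a perfect set. A perfect set contains a homeomorphic copy of $2^\omega$, and the image of the coin-tossing measure is a Borel probability measure $\lambda$ on $2^\omega$ without atoms, carried by a compact subset of $E$. Let $u_n=\sum_{|t|=n}\lambda([t])e_t\in B_X$. For $\varphi\in X^*$ we have $\varphi(u_n)=\int\varphi(e_{x{\upharpoonright}n})\,d\lambda(x)\to0$ by Proposition~\ref{prop:reflexive} and dominated convergence, so $K=\{0\}\cup\{u_n:n\in\omega\}$ is weakly compact. For finite $G$ and $n>h$, the nodes of length $n$ form an antichain, so (A3) and \eqref{eq:lower} give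
\[
\|P_{\Sigma\setminus U(G,h)}u_n\|\ge\theta\Big(1-\sum_{x\in G}\lambda([x{\upharpoonright}n])\Big)\longrightarrow\theta .
\]
\end{example}

Conversely, a weakly compact set that is not almost supported on finitely many branches will produce a measure $\mu$ on $2^\omega$. If $\mu$ charges $A$, we want an $\ell^1$ estimate from witnessed chains. The chains in question run along many branches at once, each with its own witness, so we need one bound for the witnesses on a set of positive measure. For $g\in\omega^\omega$ let $A^g$ be the set of $x\in2^\omega$ such that for every $j$ there is $s\in\omega^j$ with $s(i)\le g(i)$ for $i<j$ and $(x{\upharpoonright}j,s)\in R$. It is closed, since the condition for $j$ depends only on $x{\upharpoonright}j$, and it grows with $g$. Recall that for a finite Borel measure $\mu$ on $2^\omega$, analytic and coanalytic sets are measurable for the completion of $\mu$ (again denoted $\mu$), and that a measurable set of positive measure contains a compact set of positive measure.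

\begin{lemma}\label{lem:bound}
Let $\mu$ be a finite Borel measure on $2^\omega$ with $\mu(A)>0$. There is a nondecreasing $g\in\omega^\omega$ with $g(k)\ge k$ for all $k$ and $\mu(A^g)>0$.
\end{lemma}

\begin{proof}
For $r\in\omega^n$ let $A_r$ be the set of $x$ having a witness $z$ with $z(i)\le r(i)$ for $i<n$. It is the projection of a closed set, hence measurable. We have $A_\emptyset=A$, and $A_r$ is the increasing union of the sets $A_{r^\frown j}$, $j\in\omega$. So we can choose $g_0(0),g_0(1),\dots$ recursively with $\mu(A_{g_0{\upharpoonright}n})>\mu(A)/2$ for all $n$. These sets decrease with $n$, so their intersection has measure at least $\mu(A)/2$. It is contained in $A^{g_0}$: if $z$ shows that $x\in A_{g_0{\upharpoonright}j}$, take $s=z{\upharpoonright}j$. Put $g(k)=\max\{k,g_0(0),\dots,g_0(k)\}$.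
\end{proof}

\begin{lemma}[Main Lemma]\label{lem:main}
Let $E$ be thin and $K\in\mathcal K(B_X)$. For every $\varepsilon>0$ there are a finite $G\subset E$ and $h\in\omega$ such that $\|P_{\Sigma\setminus U(G,h)}u\|\le\varepsilon$ for all $u\in K$.
\end{lemma}

\begin{proof}
Suppose this fails for some $\varepsilon$. We find vectors of $K$ whose mass escapes to higher and higher levels, record the limit distribution $\mu$ of this mass on $2^\omega$, and extract in each case an admissible sequence that contradicts Lemma~\ref{lem:schur}.

\emph{Step 1: the escaping mass.} The branches in $E$ on which $K$ really keeps mass must be removed first. Let $Y=E\cap\bigcup_{j\ge1}H_{1/j}(K)$, which is countable by Lemma~\ref{lem:heavy}, and let $G_0\subset G_1\subset\cdots$ be finite sets with union $Y$. For each $h$ there are, by assumption and Lemma~\ref{lem:norm}(iii), a vector $u\in K$ and a functional $f\in W$ with $\operatorname{supp}f\cap U(G_h,h)=\emptyset$ and $f(u)>\varepsilon$. Changing signs of coefficients does not decrease $f(u)$ if it makes $f(e_t)u(t)\ge0$ for all $t$, so we assume this. Since these functionals are finitely supported, we can choose recursively $a_0<a_1<\cdots$,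 $u_n\in K$ and $f_n\in W$ such that
\[
f_n(u_n)>\varepsilon,\qquad f_n(e_t)u_n(t)\ge0,\qquad \operatorname{supp}f_n\cap\operatorname{br}(G_{a_n})=\emptyset,\qquad a_n<|t|\le a_{n+1}\ \text{ for }t\in\operatorname{supp}f_n .
\]
These properties pass to subsequences. Let $\nu_n$ be the measure on $\Sigma$ with $\nu_n(\{t\})=f_n(e_t)u_n(t)$. It is carried by $\operatorname{supp}f_n$, we have $\nu_n(\Sigma)>\varepsilon$, and
\begin{equation}\label{eq:nu}
\nu_n(D)=(f_nP_D)(u_n)\le\|P_Du_n\|\le1\qquad(D\subset\Sigma).
\end{equation}

\emph{Step 2: $\nu_n(\operatorname{br}(x))\to0$ for every $x\in E$.} If $x\in Y$, then $x\in G_{a_n}$ and $\nu_n(\operatorname{br}(x))=0$ for large $n$. If $x\in E\setminus Y$, then for each $j$ there is $N$ with $\|P_{\operatorname{br}_N(x)}u\|\le1/j$ for all $u\in K$, and \eqref{eq:nu} gives $\nu_n(\operatorname{br}(x))=\nu_n(\operatorname{br}_N(x))\le1/j$ once $a_n\ge N$.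

\emph{Step 3: the limit measure.} Passing to a subsequence, $\mu_t=\lim_n\nu_n(\operatorname{cone}(t))$ exists for all $t\in\Sigma$. The cone of $t$ is the disjoint union of $\{t\}$ and the cones of $t^\frown0$ and $t^\frown1$, and $\nu_n(\{t\})=0$ for large $n$, so $\mu_t=\mu_{t^\frown0}+\mu_{t^\frown1}$. Hence $[t]\mapsto\mu_t$ defines a finitely additive function on the clopen subsets of $2^\omega$. By compactness a clopen set is never an infinite disjoint union of nonempty clopen sets, so Carath\'eodory's theorem extends it to a Borel measure $\mu$, and $\varepsilon\le\mu(2^\omega)\le1$.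

\emph{Case 1: $\mu(A)>0$.} Take $g$ from Lemma~\ref{lem:bound} and let $c=\mu(A^g)>0$. For $m\in\omega$ let $O_m$ be the union of the cones of those $r\in2^m$ for which $[r]\cap A^g\ne\emptyset$. These are finitely many disjoint cones and the corresponding sets $[r]$ cover $A^g$, so $\lim_n\nu_n(O_m)\ge c$. Choose $n_0<n_1<\cdots$ with $\nu_{n_k}(O_{g(k)})>c/2$, and put $D_k=\operatorname{supp}f_{n_k}\cap O_{g(k)}$. Every $t\in D_k$ has $|t|\ge g(k)$, and $t{\upharpoonright}g(k)$ is an initial segment of some point of $A^g$.

We claim that $(D_k)$ is admissible. The nodes of $D_k$ are shorter than those of $D_{k'}$ for $k<k'$; in particular the sets are disjoint. So a nonempty selector has the form $t_0<\dots<t_j$ with $t_i\in D_{k_i}$ and $k_0<\dots<k_j$, whence $k_i\ge i$. Choose $x\in A^g$ with $x{\upharpoonright}g(k_j)=t_j{\upharpoonright}g(k_j)$, and $s\in\omega^j$ with $s(i)\le g(i)$ for $i<j$ and $(x{\upharpoonright}j,s)\in R$. Since $j\le k_j\le g(k_j)$, we have $x{\upharpoonright}j=t_j{\upharpoonright}j$, so $(t_j{\upharpoonright}j,s)\in R$. For $i<j$, $s(i)\le g(i)\le g(k_i)\le|t_i|$. So the selector is witnessed by $s$. Note that $t_j$ itself need not lie on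 a branch of $A$; the definition of a witnessed chain looks only at its first $j$ digits.

\emph{Case 2: $\mu(A)=0$.} Then $\mu(E)\ge\varepsilon$, and there is a compact $F\subset E$ with $\mu(F)>0$. An uncountable compact set contains a perfect set by the Cantor--Bendixson theorem, so $F$ is countable because $E$ is thin; this is the only use of thinness. Hence there is $x\in F\subset E$ with $c=\mu(\{x\})>0$. The mass accumulates at $x$ but, by Step~2, not on the branch of $x$, so it sits in the side cones. Indeed $\lim_n\nu_n(\operatorname{cone}(x{\upharpoonright}m))=\mu([x{\upharpoonright}m])\ge c$, and therefore, for every $m$, $\nu_n(\operatorname{cone}(x{\upharpoonright}m)\setminus\operatorname{br}(x))>c/2$ for large $n$. Let $m_0=0$, and choose recursively $n_0<n_1<\cdots$ and $m_{k+1}=a_{n_k+1}$ so that $\nu_{n_k}(D_k)>c/2$, where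
\[
D_k=\big(\operatorname{supp}f_{n_k}\cap\operatorname{cone}(x{\upharpoonright}m_k)\big)\setminus\operatorname{br}(x).
\]
A node $t\in D_k$ first differs from $x$ at a position $i$ with $m_k\le i<|t|\le m_{k+1}$, so it lies in the $i$th side cone of $x$ with $i\in[m_k,m_{k+1})$. These intervals are disjoint, so $(D_k)$ is admissible by (A3).

In both cases $f_{n_k}P_{D_k}\in W$ is supported in $D_k$, and by \eqref{eq:nu} its value at $u_{n_k}\in K$ is $\nu_{n_k}(D_k)>c/2$ for all $k$. This contradicts Lemma~\ref{lem:schur}.
\end{proof}

\section{The Tukey type of $\mathcal K(B_{X_E})$}\label{sec:type}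

We now run the two halves of the proof of Proposition~\ref{prop:l1} with branches in place of points.

\begin{proposition}\label{prop:lower}
For every coanalytic $E$, $([E]^{<\omega})^\omega\le_T\mathcal K(B_X)$.
\end{proposition}

\begin{proof}
For $G=(G_m)_m\in([E]^{<\omega})^\omega$ let $\Phi(G)=\{0\}\cup\{2^{-m}e_t:m\in\omega,\ t\in\operatorname{br}(G_m)\}\subset B_X$. A weak neighborhood $V$ of $0$ contains a norm ball around $0$, hence all points $2^{-m}e_t$ with $m$ large. For each of the finitely many remaining pairs $(m,x)$ with $x\in G_m\subset E$, the sequence $(2^{-m}e_{x{\upharpoonright}n})_n$ is weakly null by Proposition~\ref{prop:reflexive}. So $V$ contains all but finitely many points of $\Phi(G)$, and $\Phi(G)$ is weakly compact.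

Let $K\in\mathcal K(B_X)$ and $\Phi(G)\subset K$. If $x\in G_m$, then for every $N$ the vector $u=2^{-m}e_{x{\upharpoonright}N}\in K$ has $\|P_{\operatorname{br}_N(x)}u\|=2^{-m}>2^{-m-1}$. So $G_m\subset E\cap H_{2^{-m-1}}(K)$, a finite set by Lemma~\ref{lem:heavy}. The sequence of these finite sets bounds all $G$ with $\Phi(G)\subset K$, so $\Phi$ is a Tukey map.
\end{proof}

\begin{proposition}\label{prop:upper}
If $E$ is infinite and thin, then $\mathcal K(B_X)\le_T([E]^{<\omega})^\omega$.
\end{proposition}

\begin{proof}
The Main Lemma provides a finite set and a level; we let the cardinality of the set encode the level. For $G=(G_m)_m\in([E]^{<\omega})^\omega$ put $U_m=U(G_m,|G_m|)$ and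
\[
\Psi(G)=\{u\in B_X:\|P_{\Sigma\setminus U_m}u\|\le2^{-m}\text{ for all }m\}.
\]
This set is closed and convex, hence weakly closed. Writing $u=P_{U_m}u+P_{\Sigma\setminus U_m}u$ and using Corollary~\ref{cor:ball}, we see that for each $m$ it lies in a weakly compact set plus $2^{-m}B_X$. By Grothendieck's lemma $\Psi(G)\in\mathcal K(B_X)$. If $G_m\subset G_m'$, then $U_m\subset U(G'_m,|G'_m|)$, so $\Psi$ is monotone by Lemma~\ref{lem:norm}(ii). Let $K\in\mathcal K(B_X)$. For each $m$ apply Lemma~\ref{lem:main} with $\varepsilon=2^{-m}$ to get $G_m$ and $h_m$, and enlarge $G_m$ inside the infinite set $E$ so that $|G_m|\ge h_m$. Then $K\subset\Psi(G)$. Lemma~\ref{lem:tukey}(i) applies.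
\end{proof}

For finite $E$ the conclusion fails: $([E]^{<\omega})^\omega$ then has a largest element, while $\mathcal K(B_X)$ has none, because $X$ is not reflexive (Remark~\ref{rem:l1}).

\begin{proof}[Proof of Theorem~\ref{thm:space}]
The basis and separability are in Lemma~\ref{lem:norm}(ii). We use three facts of descriptive set theory: every coanalytic set is a union of $\omega_1$ Borel sets, every uncountable Borel set contains a perfect set, and every perfect set has cardinality $\mathfrak c$. So either $E$ contains a perfect set and $|E|=\mathfrak c$, or $E$ is thin, is a union of $\omega_1$ countable sets, and $|E|\le\omega_1$. Thus $|E|\in\{\omega,\omega_1,\mathfrak c\}$.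

If $E$ is thin, Propositions~\ref{prop:lower} and~\ref{prop:upper} give the equivalence. If $E$ contains a perfect set, the Main Lemma fails (Example~\ref{ex:perfect}) but counting replaces it. Members of $\mathcal K(B_X)$ are norm closed subsets of a separable metric space, so there are at most $\mathfrak c$ of them, and Lemma~\ref{lem:tukey}(ii),(iv) with Proposition~\ref{prop:lower} give
\[
[\mathfrak c]^{<\omega}\le_T([E]^{<\omega})^\omega\le_T\mathcal K(B_X)\le_T[\mathfrak c]^{<\omega}.
\]
The identification of the type is Lemma~\ref{lem:tukey}(v) for $|E|=\omega$ and $|E|=\mathfrak c$, and the definition of $\Lambda$ for $|E|=\omega_1$. If $\omega_1=\mathfrak c$ the last two descriptions agree, again by Lemma~\ref{lem:tukey}(v).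
\end{proof}

\section{The position of $\Lambda$}\label{sec:lambda}

The negative statements of Theorem~\ref{thm:lambda} are detected by one invariant, the cardinals $\kappa$ with $[\kappa]^{<\omega}\le_TP$. A Tukey map $[\kappa]^{<\omega}\to P$ produces $\kappa$ elements of $P$ of which no infinitely many are bounded, and a topology in which convergent sequences are bounded limits the size of such a family.

\begin{lemma}\label{lem:unbounded}
Let $P$ be a directed set and $P=\bigcup_{\beta<\lambda}S_\beta$, where $\lambda\ge1$ is a cardinal and each $S_\beta$ carries a separable metrizable topology in which every convergent sequence is bounded in $P$. If $[\kappa]^{<\omega}\le_TP$, then $\kappa\le\max\{\lambda,\omega\}$.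
\end{lemma}

\begin{proof}
Let $f$ be a Tukey map and $p_\alpha=f(\{\alpha\})$ for $\alpha<\kappa$. For infinite $M\subset\kappa$ the family $\{\{\alpha\}:\alpha\in M\}$ is unbounded in $[\kappa]^{<\omega}$, so $\{p_\alpha:\alpha\in M\}$ is unbounded in $P$. In particular $\alpha\mapsto p_\alpha$ is finite-to-one. It suffices to show that $M_\beta=\{\alpha:p_\alpha\in S_\beta\}$ is countable for each $\beta$. If not, $T=\{p_\alpha:\alpha\in M_\beta\}$ is an uncountable subspace of a second countable space, so it has only countably many isolated points. A non-isolated point of $T$ is the limit of a sequence of distinct points $p_{\alpha_k}$, and this sequence is bounded in $P$, a contradiction.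
\end{proof}

\begin{proposition}\label{prop:neg}
$\Lambda\not\le_T\omega^\omega$ and $\Lambda\not\le_T\mathcal K(\mathbb Q)$. If $\omega_1<\mathfrak c$, then $[\mathfrak c]^{<\omega}\not\le_T\Lambda$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tukey}(iv), $[\omega_1]^{<\omega}\le_T\Lambda$. So for the first statement it is enough to cover $\omega^\omega$ and $\mathcal K(\mathbb Q)$ by countably many pieces as in Lemma~\ref{lem:unbounded}. The space $\omega^\omega$ with the product topology is separable and metrizable, and a convergent sequence is eventually constant in each coordinate, hence bounded. For $\mathcal K(\mathbb Q)$ take $\{\emptyset\}$ and $\mathcal K(\mathbb Q)\setminus\{\emptyset\}$ with the Hausdorff metric, in which the finite sets form a countable dense set. If $K_k\to K$, then $K\cup\bigcup_kK_k$ is compact: given an open cover, finitely many members cover $K$, their union contains an $\eta$-neighborhood of $K$ and hence $K_k$ for all large $k$, and the remaining $K_k$ are compact.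

For the second statement let $S_\beta=([\beta]^{<\omega})^\omega$ for $\beta<\omega_1$. An element of $\Lambda$ involves countably many countable ordinals, which are bounded in $\omega_1$, so $\Lambda=\bigcup_{\beta<\omega_1}S_\beta$. Each $S_\beta$ is a countable product of countable discrete spaces, and a convergent sequence takes finitely many values in each coordinate, so the coordinatewise union bounds it in $\Lambda$. By Lemma~\ref{lem:unbounded}, $[\mathfrak c]^{<\omega}\le_T\Lambda$ implies $\mathfrak c\le\omega_1$.
\end{proof}

To place $\mathcal K(\mathbb Q)$ below $\Lambda$ we need a monotone way to produce compact sets of rationals from countable ordinals. Compact sets of rationals will be coded by trees on $\omega$ without infinite branches, and such a tree is certified by a rank function into $\omega_1$. An element of $\Lambda$ offers each node finitely many candidate ranks.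

\begin{proposition}\label{prop:KQ}
$\mathcal K(\mathbb Q)\le_T\Lambda$.
\end{proposition}

\begin{proof}
By Sierpi\'nski's theorem every nonempty countable metrizable space without isolated points is homeomorphic to $\mathbb Q$, so we replace $\mathbb Q$ by the set $\mathbb D\subset2^\omega$ of eventually zero sequences. For $s\in\omega^k$ let $V_s=[0^{s(0)}1\,0^{s(1)}1\cdots0^{s(k-1)}1]$, where $0^n$ is a string of $n$ zeros; thus $V_\emptyset=2^\omega$, and $V_{s'}\subset V_s$ if $s'$ extends $s$. For $z\in\omega^\omega$ the intersection $\bigcap_kV_{z{\upharpoonright}k}$ is the single point $x_z=0^{z(0)}1\,0^{z(1)}1\cdots$, and $z\mapsto x_z$ is a bijection of $\omega^\omega$ onto $2^\omega\setminus\mathbb D$.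

Since $\omega^{<\omega}$ is countably infinite, we may view the elements of $\Lambda$ as functions $p\colon\omega^{<\omega}\to[\omega_1]^{<\omega}$. Put
\[
T_p=\{s\in\omega^{<\omega}:\ \text{there are }\beta_0>\beta_1>\dots>\beta_{|s|}\text{ with }\beta_i\in p(s{\upharpoonright}i)\},\qquad
F(p)=2^\omega\setminus\bigcup_{s\notin T_p}V_s .
\]
The set $T_p$ is closed under restriction and grows with $p$, so $F$ is monotone. Suppose $z{\upharpoonright}k\in T_p$ for all $k$. The decreasing sequences $(\beta_0,\dots,\beta_k)$ with $\beta_i\in p(z{\upharpoonright}i)$ then form a tree with members of every length, finitely branching because the sets $p(z{\upharpoonright}i)$ are finite. K\"onig's lemma gives an infinite decreasing sequence of ordinals, which is impossible. (Finiteness matters: if $p(s)=\omega$ were allowed for all $s$, then $T_p=\omega^{<\omega}$.) So for each $z$ some $z{\upharpoonright}k$ is outside $T_p$, and $x_z\notin F(p)$. Thus $F(p)$ is a closed subset of $2^\omega$ contained in $\mathbb D$, that is, $F(p)\in\mathcal K(\mathbb D)$.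

Let $K\subset\mathbb D$ be compact and $S=\{s:V_s\cap K\ne\emptyset\}$, a set closed under restriction. It has no infinite branch $z$, for the nonempty compact sets $V_{z{\upharpoonright}k}\cap K$ would decrease to $\{x_z\}\cap K=\emptyset$. So the recursion $\rho(s)=\sup\{\rho(s^\frown n)+1:s^\frown n\in S\}$ defines $\rho\colon S\to\omega_1$, with countable values because each supremum is over a countable set, and $\rho$ strictly decreases along proper extensions. Let $p(s)=\{\rho(s)\}$ for $s\in S$ and $p(s)=\emptyset$ otherwise. For $s\in S$ the ordinals $\beta_i=\rho(s{\upharpoonright}i)$ show that $s\in T_p$. Hence $V_s\cap K=\emptyset$ for $s\notin T_p$, that is, $K\subset F(p)$. So $F$ has cofinal range and Lemma~\ref{lem:tukey}(i) applies.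
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
We have $|\Lambda|=\omega_1^\omega\le\mathfrak c^\omega=\mathfrak c$, so $\Lambda\le_T[\mathfrak c]^{<\omega}$ by Lemma~\ref{lem:tukey}(ii). The rest is Propositions~\ref{prop:neg} and~\ref{prop:KQ}.
\end{proof}

\section{Coanalytic sets of size $\omega_1$ and the consistency result}\label{sec:answer}

It remains to find a coanalytic set whose cardinality is strictly between $\omega$ and $\mathfrak c$. We recall what is needed about constructibility. Reals are elements of $2^\omega$. For a real $a$, the class $L[a]$ is the smallest transitive model of ZFC containing $a$ and all ordinals; $L$ is the smallest one containing all ordinals, and $L[a]=L$ if $a\in L$. The model $L[a]$ satisfies CH, and $\omega_1^{L[a]}$ is the least ordinal that it regards as uncountable. By a theorem of G\"odel (see \cite[Ch.~25]{Jec}), the set $2^\omega\cap L[a]$ is $\Sigma^1_2(a)$; in particular it is the projection to the first coordinate of a coanalytic subset of $2^\omega\times2^\omega$. The Novikov--Kond\^o uniformization theorem says that every coanalytic set $C\subset2^\omega\times2^\omega$ contains a coanalytic set that is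 the graph of a function and has the same projection as $C$. Here $2^\omega\times2^\omega$ is identified with $2^\omega$ by a homeomorphism.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $|E|=\omega_1<\mathfrak c$. Perfect sets have cardinality $\mathfrak c$, so $E$ is thin. By Theorem~\ref{thm:space}, $\mathcal K(B_{X_E})\equiv_T\Lambda$, and $X_E$ is not reflexive by Remark~\ref{rem:l1}. The set $\Lambda$ has no largest element, so it is not equivalent to a singleton by Lemma~\ref{lem:tukey}(iii), and it is not equivalent to $\omega^\omega$, $\mathcal K(\mathbb Q)$ or $[\mathfrak c]^{<\omega}$ by Proposition~\ref{prop:neg}.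

Now suppose $\omega_1^{L[a]}=\omega_1<\mathfrak c$. Since $L[a]$ satisfies CH, it contains a bijection between $2^\omega\cap L[a]$ and $\omega_1^{L[a]}=\omega_1$, so $|2^\omega\cap L[a]|=\omega_1$. Write $2^\omega\cap L[a]$ as the projection of a coanalytic set $C$, and let $E\subset C$ be a coanalytic graph with the same projection. The projection is injective on $E$, so $|E|=\omega_1$. Uniformization is what turns a small projection into a small coanalytic set: the set $C$ itself may be large.

Finally, let $\mathcal G$ be generic over $L$ for the forcing that adds $\omega_2$ Cohen reals. This forcing has the countable chain condition, so it preserves cardinals; in particular $\omega_1^{L[\mathcal G]}=\omega_1^L$, and $\mathfrak c=\omega_2$ in $L[\mathcal G]$. The class $L$ computed in $L[\mathcal G]$ is the ground model, so $L[\mathcal G]$ satisfies $\omega_1^{L[a]}=\omega_1<\mathfrak c$ for the zero sequence $a$.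
\end{proof}

\begin{remark}
Under CH we have $\Lambda\equiv_T[\mathfrak c]^{<\omega}$, so the spaces of Theorem~\ref{thm:space} give no counterexample there. The results above make no claim about whether the four-type classification can fail under CH, nor about whether $\Lambda$ is the only possible additional type.
\end{remark}

\begin{thebibliography}{9}

\bibitem{APR} Antonio Avil\'es, Grzegorz Plebanek, Jos\'e Rodr\'iguez, \emph{Tukey classification of some ideals in $\omega$ and the lattices of weakly compact sets in Banach spaces}, arXiv:1406.5526 (2014).

\bibitem{Die} Diestel, \emph{Sequences and Series in Banach Spaces}.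

\bibitem{Jec} Jech, \emph{Set Theory}.

\bibitem{Tod} Todor\v{c}evi\'c, \emph{Directed sets and cofinal types}, Trans. AMS, 1985.

\end{thebibliography}
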